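\title{A counterexample to a factorization dichotomy for operators from $\ell_\infty^m(\ell_1^m)$ to $L_1$}

\begin{abstract}
We consider uniformly bounded sequences of operators $T^{(m)}\colon\ell_\infty^m(\ell_1^m)\to L_1$ and the question whether either the identities of the spaces $\ell_1^k$ factor uniformly through the $T^{(m)}$, or the $T^{(m)}$ factor uniformly and approximately through the spaces $\ell_\infty^k$. We show that both alternatives can fail. Our operators are contractions that factor through Hilbert spaces, and asymptotically no operator with a bounded factorization constant through $\ell_\infty^k$ approximates them better than $0$ does. The factorization constant of any $\varepsilon$-approximant, $\varepsilon<1$, grows polynomially in $m$. The proof is by trace duality, with a test operator built from Grothendieck's theorem and Gaussian noise. As a consequence, the closure of the set of operators factoring through $(\bigoplus_k\ell_2^k)_{c_0}$ is a proper closed ideal of operators on $(\bigoplus_k\ell_1^k)_{c_0}$ that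 strictly contains the closure of the set of operators factoring through $c_0$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $L_1=L_1[0,1]$, operators are bounded and linear, and scalars are real until Section~\ref{sec:complex}. For $M,n\in\mathbb{N}$ let $\ell_\infty^M(\ell_1^n)$ be the $\ell_\infty$-sum of $M$ copies of $\ell_1^n$: it has the basis $(e_{i,j})_{i\le M,\,j\le n}$ and the norm
\[
\Big\|\sum_{i,j}a_{i,j}e_{i,j}\Big\|=\max_{i}\sum_{j}|a_{i,j}|.
\]
The span of $e_{i,1},\dots,e_{i,n}$ is the $i$-th \emph{block}. Consider two properties of a sequence of operators $T^{(m)}\colon\ell_\infty^m(\ell_1^m)\to L_1$, $m\in\mathbb{N}$.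
\begin{enumerate}
\item[(i)] \emph{The identities of $\ell_1^k$ uniformly factor through the $T^{(m)}$}: there is $C>0$ such that for every $k$ there are $m$ and operators $A\colon\ell_1^k\to\ell_\infty^m(\ell_1^m)$, $B\colon L_1\to\ell_1^k$ with $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$ and $\|A\|\,\|B\|\le C$.
\item[(ii)] \emph{The $T^{(m)}$ uniformly approximately factor through $\ell_\infty^k$}: for every $\varepsilon>0$ there is $C>0$ such that for every $m$ there are $k$ and operators $A\colon\ell_\infty^m(\ell_1^m)\to\ell_\infty^k$, $B\colon\ell_\infty^k\to L_1$ with $\|A\|\,\|B\|\le C$ and $\|T^{(m)}-BA\|\le\varepsilon$.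
\end{enumerate}
The following problem is posed in \cite{LOSZ}.

\medskip
\noindent\textbf{Problem.} \emph{Does every uniformly bounded sequence $T^{(m)}\colon\ell_\infty^m(\ell_1^m)\to L_1$ satisfy \textup{(i)} or \textup{(ii)}?}
\medskip

Property (i) says that the operators preserve the $\ell_1$-structure of the domain, and (ii) says that, up to a small error, they see only its $\ell_\infty$-structure. The two properties exclude each other (Example~\ref{ex:exclusive}), so a positive answer would be a true dichotomy. If $T^{(m)}$ depends only on the coordinates $a_{i,1}$, it factors through $\ell_\infty^m$ with constant $\|T^{(m)}\|$ and (ii) holds. If $T^{(m)}$ depends only on the first block and sends $e_{1,j}$ to $m\mathbf{1}_{I_j}$, where $I_j=[\frac{j-1}{m},\frac jm)$, then $h\mapsto(\int_{I_j}h)_j$ inverts it on that block and (i) holds with $C=1$. Here the functions $T^{(m)}e_{1,j}$ are as concentrated as possible. When they are spread out, truncation gives (ii) on a single block.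

\begin{example}[truncation]\label{ex:truncation}
Let $T\colon\ell_1^m\to L_1$ satisfy $\|Te_j\|_{L_2}\le b$ for all $j$, where $b>0$, and let $K>0$. Put $h_j=Te_j\cdot\mathbf{1}_{\{|Te_j|\le K\}}$, so that $\|Te_j-h_j\|_{L_1}\le\int|Te_j|^2/K\le b^2/K$. Choose simple functions $h_j'$ with $|h_j'|\le K$ and $\|h_j-h_j'\|_\infty\le b^2/K$, and a partition of $[0,1]$ into measurable sets $\Omega_1,\dots,\Omega_k$ on which all $h_j'$ are constant. Let $Ae_j\in\ell_\infty^k$ be the vector of values of $h_j'$, and let $B$ send the $l$-th unit vector to $\mathbf{1}_{\Omega_l}$. The norm of an operator on $\ell_1^m$ is the largest norm of the image of a unit vector. Hence $\|A\|\le K$, $\|B\|\le1$ and $\|T-BA\|\le2b^2/K$, and these bounds do not depend on $m$.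
\end{example}

One may therefore guess that the answer is yes: concentrated images should produce copies of $\ell_1^k$, and spread-out images should be truncated. The weak point is that truncation is not linear. On $\ell_1^m$ this costs nothing, because the images of the unit vectors can be prescribed freely. The unit ball of $\ell_\infty^m(\ell_1^m)$, however, is the convex hull of the $(2m)^m$ vectors $\sum_i\pm e_{i,j(i)}$, and an approximant has to be bounded and accurate on all of them while it is determined by its $m^2$ values on the basis. We show that this can be impossible.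

For an operator $S\colon E\to Y$ with $\dim E<\infty$ let
\[
\gamma_\infty(S)=\inf\big\{\|A\|\,\|B\|:\ k\in\mathbb{N},\ A\colon E\to\ell_\infty^k,\ B\colon\ell_\infty^k\to Y,\ S=BA\big\}.
\]
Property (ii) says that $\sup_m\inf\{\gamma_\infty(S):\|T^{(m)}-S\|\le\varepsilon\}<\infty$ for every $\varepsilon>0$.

\begin{theorem}\label{thm:main}
There are operators $T^{(m)}\colon\ell_\infty^m(\ell_1^m)\to L_1$ with $\|T^{(m)}\|\le1$ such that:
\begin{enumerate}
\item[(1)] $T^{(m)}=V_mU_m$ with $U_m\colon\ell_\infty^m(\ell_1^m)\to H_m$ and $V_m\colon H_m\to L_1$, where $H_m$ is a finite-dimensional Hilbert space and $\|U_m\|,\|V_m\|\le1$. Consequently \textup{(i)} fails.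
\item[(2)] For every $C<\infty$, $\ \lim_{m\to\infty}\inf\{\|T^{(m)}-S\|:\gamma_\infty(S)\le C\}=1$. Consequently \textup{(ii)} fails, for every $\varepsilon<1$.
\end{enumerate}
\end{theorem}

So the answer to the Problem is no. Statement (2) is extreme: since $\|T^{(m)}\|\le1$, asymptotically no approximant with $\gamma_\infty(S)\le C$ is better than $S=0$.

\begin{theorem}\label{thm:quant}
The $T^{(m)}$ in Theorem~\ref{thm:main} can be chosen so that, in addition, for every $\varepsilon\in[0,1)$,
\[
\liminf_{m\to\infty}\frac{\log\inf\{\gamma_\infty(S):\|T^{(m)}-S\|\le\varepsilon\}}{\log m}\ \ge\ \frac{1-\varepsilon^2}{2(1+\varepsilon^2)}.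
\]
On the other hand, $\gamma_\infty(S)\le\sqrt m\,\|S\|$ for every $S\colon\ell_\infty^m(\ell_1^m)\to L_1$. So the growth is polynomial, and the exponent $\frac12$ obtained as $\varepsilon\to0$ is optimal.
\end{theorem}

The spaces $\ell_\infty^m(\ell_1^m)$ are, up to the dimensions of the blocks, the finite sections of the $c_0$-sum $X=(\bigoplus_k\ell_1^k)_{c_0}$, and the spaces $\ell_\infty^k$ are the finite sections of $c_0$. Placing the counterexample along a diagonal gives information on the algebra $\mathcal{B}(X)$ of operators on $X$. For a Banach space $Y$ let $\mathcal{G}_Y(X)$ be the set of operators $BA$ with $A\colon X\to Y$ and $B\colon Y\to X$, and let $\overline{\mathcal{G}_Y}(X)$ be its norm closure.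

\begin{corollary}\label{cor:ideals}
Let $X=(\bigoplus_k\ell_1^k)_{c_0}$ and $Z=(\bigoplus_k\ell_2^k)_{c_0}$. Then
\[
\overline{\mathcal{G}_{c_0}}(X)\subsetneq\overline{\mathcal{G}_Z}(X)\subsetneq\mathcal{B}(X),
\]
and these are closed ideals.
\end{corollary}

Property (i) fails as soon as the operators pass through Hilbert spaces, so the work lies in defeating (ii). Section~\ref{sec:trace} reduces this to finding a test operator with three properties. Section~\ref{sec:operators} constructs the operators. In Section~\ref{sec:tests} two natural tests each deliver two of the three properties; one of them settles the case $\varepsilon=0$ by a short computation. Section~\ref{sec:noise} obtains all three properties at once by means of Gaussian noise.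

\section{Trace duality}\label{sec:trace}

To prove that an operator does not factor well through any $\ell_\infty^k$ we need a functional that is small on all operators that do. Such functionals are traces against $1$-summing operators.

The \emph{$1$-summing norm} $\pi_1(W)$ of an operator $W\colon Y\to Y'$ is the least $c\in[0,\infty]$ such that
\[
\sum_l\|Wh_l\|\le c\,\sup\Big\{\sum_l|y^*(h_l)|:\ y^*\in Y^*,\ \|y^*\|\le1\Big\}
\]
for all finite families $(h_l)$ in $Y$. Directly from the definitions, $\pi_1(\alpha W)\le\|\alpha\|\,\pi_1(W)$ and $\gamma_\infty(\alpha S\beta)\le\|\alpha\|\,\gamma_\infty(S)\,\|\beta\|$. \emph{Grothendieck's theorem} \cite{DJT} states that there is an absolute constant $K_G$ such that $\pi_1(Q)\le K_G\|Q\|$ for every operator $Q$ from a space $L_1(\mu)$ to a Hilbert space. About traces on finite-dimensional spaces we use linearity, the identity $\operatorname{tr}(\alpha\beta)=\operatorname{tr}(\beta\alpha)$, and the fact that $f\mapsto x^*(f)u$ has trace $x^*(u)$.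

\begin{lemma}\label{lem:duality}
Let $\dim E<\infty$, $S\colon E\to Y$ and $W\colon Y\to E$. Then $|\operatorname{tr}(WS)|\le\pi_1(W)\,\gamma_\infty(S)$.
\end{lemma}

\begin{proof}
Let $S=BA$ be a factorization through $\ell_\infty^k$, with unit vectors $u_1,\dots,u_k$. The $l$-th diagonal entry of $AWB$ has modulus at most $\|AWBu_l\|_\infty$, so
\[
|\operatorname{tr}(WS)|=|\operatorname{tr}(AWB)|\le\|A\|\sum_l\|WBu_l\|\le\|A\|\,\pi_1(W)\sup_{\|y^*\|\le1}\sum_l|y^*(Bu_l)|.
\]
For suitable signs $\theta_l$ we have $\sum_l|y^*(Bu_l)|=y^*\big(B\sum_l\theta_lu_l\big)\le\|B\|$, because $\|\sum_l\theta_lu_l\|_\infty=1$.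
\end{proof}

\begin{example}[(i) and (ii) exclude each other]\label{ex:exclusive}
Write $\mathrm{id}_{\ell_1^k}$ as the formal identity $\ell_1^k\to\ell_2^k$, of norm $1$, followed by the formal identity $\ell_2^k\to\ell_1^k$, of norm $\sqrt k$. Grothendieck's theorem gives $\pi_1(\mathrm{id}_{\ell_1^k})\le K_G\sqrt k$, and Lemma~\ref{lem:duality} with $W=S=\mathrm{id}_{\ell_1^k}$ gives $\gamma_\infty(\mathrm{id}_{\ell_1^k})\ge\sqrt k/K_G$. Suppose that (i) holds with constant $C$ and (ii) holds with constant $C'$ for $\varepsilon=1/(2C)$. If $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$ and $S$ is the approximant of $T^{(m)}$, then $\|\mathrm{id}_{\ell_1^k}-BSA\|\le\frac12$, so $BSA$ has an inverse of norm at most $2$, and $\gamma_\infty(\mathrm{id}_{\ell_1^k})\le2CC'$. This is false for large $k$.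
\end{example}

Lemma~\ref{lem:duality} suggests a plan. Given $T\colon E\to L_1$, look for a \emph{test operator} $W\colon L_1\to E$ such that
\begin{enumerate}
\item[(A)] $|\operatorname{tr}(WD)|\le\|D\|$ for every $D\colon E\to L_1$,
\item[(B)] $\operatorname{tr}(WT)$ is close to $1$,
\item[(C)] $\pi_1(W)$ is small.
\end{enumerate}
Then (A) with $D=T-S$ and Lemma~\ref{lem:duality} give, for every $S$,
\begin{equation}\label{eq:plan}
\|T-S\|\ \ge\ \operatorname{tr}(WT)-\pi_1(W)\,\gamma_\infty(S).
\end{equation}

\section{The operators $T_n$}\label{sec:operators}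

We take $T=VU$ with $U\colon\ell_\infty^M(\ell_1^n)\to\ell_2^n$ and $V\colon\ell_2^n\to L_1$, and let both factors lose as little as possible: $V$ is an isometric embedding, and $U$ maps the unit ball almost onto the Euclidean ball.

Let $n\ge2$. Let $|\cdot|$ be the Euclidean norm and $\|z\|_\infty=\max_j|z_j|$ on $\mathbb{R}^n$, let $\sigma$ be the normalized rotation-invariant measure on $S^{n-1}$, and let $\nu$ be the standard Gaussian measure on $\mathbb{R}^n$. If $y$ has law $\nu$, then $\hat y=y/|y|$ has law $\sigma$ and is independent of $|y|$. Put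
\[
\kappa_n=\int|x_1|\,d\sigma(x),\qquad\mu_n=\int\|x\|_\infty\,d\sigma(x)\ \ge\ \kappa_n .
\]
From $\sqrt{2/\pi}=\mathbb{E}|y_1|=\mathbb{E}|y|\cdot\kappa_n$, together with $\mathbb{E}|y|\le\sqrt n$ and $\kappa_n\le(\int x_1^2\,d\sigma)^{1/2}=n^{-1/2}$, we get
\begin{equation}\label{eq:kappa}
\frac1{\kappa_n}=\sqrt{\frac\pi2}\;\mathbb{E}|y|,\qquad\kappa_n\ge\sqrt{\frac2{\pi n}},\qquad\mathbb{E}|y|\ge\sqrt{\frac{2n}\pi}.
\end{equation}

It is easiest to find $U$ through its adjoint, which should be an almost isometric embedding of $\ell_2^n$ into the dual space $\ell_1^M(\ell_\infty^n)$. The average of $\|gv\|_\infty$ over the orthogonal group $O(n)$ equals $\mu_n|v|$, so we replace the group by a large sample.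

\begin{lemma}\label{lem:rotations}
Let $\eta\in(0,1)$. For all sufficiently large $M$ (depending on $n$ and $\eta$) there are $g_1,\dots,g_M\in O(n)$ with
\begin{equation}\label{eq:rot}
\Big|\frac1M\sum_{i=1}^M\|g_iv\|_\infty-\mu_n\Big|\le\eta\mu_n\qquad\text{for all }v\in S^{n-1}.
\end{equation}
\end{lemma}

\begin{proof}
Fix a finite $(\eta\mu_n/4)$-net of $S^{n-1}$. The function $v\mapsto\frac1M\sum_i\|g_iv\|_\infty$ is $1$-Lipschitz for the Euclidean distance, so \eqref{eq:rot} holds as soon as the deviation from $\mu_n$ is at most $\eta\mu_n/2$ at every point of the net. Let the $g_i$ be independent with the Haar distribution. For fixed $v$ the points $g_iv$ are independent with law $\sigma$, so by the law of large numbers the deviation is at most $\eta\mu_n/2$ at all of the finitely many points of the net with probability tending to $1$ as $M\to\infty$.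
\end{proof}

Fix $n,\eta,M$ and $g_1,\dots,g_M$ with \eqref{eq:rot}, and let $E=\ell_\infty^M(\ell_1^n)$. With $(e_j)$ the unit vectors of $\mathbb{R}^n$, define
\[
U\colon E\to\ell_2^n,\quad Uf=\frac1{(1+\eta)\mu_nM}\sum_{i,j}f_{i,j}\,g_i^{-1}e_j;\qquad V\colon\ell_2^n\to L_1(\sigma),\quad(Vv)(x)=\frac{\langle x,v\rangle}{\kappa_n},
\]
and $T_n=VU$. By rotation invariance $\|Vv\|_{L_1}=|v|$. Since $\langle g_i^{-1}e_j,v\rangle=(g_iv)_j$, for $|v|=1$ and $\|f\|\le1$ we have
\[
|\langle Uf,v\rangle|=\frac1{(1+\eta)\mu_nM}\Big|\sum_i\sum_jf_{i,j}(g_iv)_j\Big|\le\frac1{(1+\eta)\mu_nM}\sum_i\|g_iv\|_\infty\le1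
\]
by the upper bound in \eqref{eq:rot}. Thus $\|U\|\le1$ and $\|T_n\|\le1$.

The first inequality above is an equality when $f$ selects, in each block, the coordinate where $|g_iv|$ is largest, with the right sign. For $z\in\mathbb{R}^n$ let $j(z)$ be the smallest $j$ with $|z_j|=\|z\|_\infty$, and put
\[
s_j(z)=\operatorname{sgn}(z_j)\,\mathbf{1}_{\{j(z)=j\}},\qquad f_y=\sum_{i,j}s_j(g_iy)\,e_{i,j}\in E\quad(y\ne0).
\]
Then $\sum_j|s_j(z)|\le1$ and $\sum_js_j(z)z_j=\|z\|_\infty$, and $s_j(tz)=s_j(z)$ for $t>0$. Hence $\|f_y\|\le1$, $f_y=f_{\hat y}$, and by the lower bound in \eqref{eq:rot}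
\begin{equation}\label{eq:inner}
\langle Uf_y,\hat y\rangle=\frac1{(1+\eta)\mu_nM}\sum_i\|g_i\hat y\|_\infty\ge\frac{1-\eta}{1+\eta}\ge1-2\eta .
\end{equation}
Since $|Uf_y|\le1$, we get $|Uf_y-\hat y|^2\le2-2(1-2\eta)$, that is,
\begin{equation}\label{eq:lift}
|Uf_y-\hat y|\le2\sqrt\eta .
\end{equation}
So $f_y$ is an approximate preimage of $\hat y$ in the unit ball of $E$.

\begin{remark}
The images of $T_n$ are spread out: $\|Vv\|_{L_2(\sigma)}=|v|/(\sqrt n\,\kappa_n)\le\sqrt{\pi/2}\,|v|$ by \eqref{eq:kappa}. By Example~\ref{ex:truncation}, for every contraction $\beta\colon\ell_1^k\to E$ and every $K>0$ the operator $T_n\beta$ is within $\pi/K$ of an operator with $\gamma_\infty\le K$. The obstruction to (ii) is thus invisible on $\ell_1$-spaces mapped into $E$; it must come from the interaction of the blocks.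
\end{remark}

\section{Two tests, and the case of exact factorization}\label{sec:tests}

Property (A) holds for every functional of the form $D\mapsto\int\langle b_y,Df_y\rangle\,d\nu(y)$ with $|b_y|\le1$, where $\langle b,h\rangle=\int bh\,d\sigma$. As $T_nf_y$ is close to $V\hat y=\langle\cdot,\hat y\rangle/\kappa_n$, property (B) suggests the norming function $b_y=\operatorname{sgn}\langle\cdot,y\rangle$. The corresponding operator $h\mapsto\int\langle b_y,h\rangle f_y\,d\nu(y)$ passes through a space of functions of $y$, and we take this space to be $L_2(\nu)$ so that Grothendieck's theorem applies. Define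
\[
Q\colon L_1(\sigma)\to L_2(\nu),\quad Qh(y)=\int h(x)\operatorname{sgn}\langle x,y\rangle\,d\sigma(x);\qquad R\colon L_2(\nu)\to E,\quad R\varphi=\int\varphi(y)f_y\,d\nu(y).
\]
Since $|Qh|\le\|h\|_{L_1}$ pointwise, $\|Q\|\le1$, and therefore $\pi_1(Q)\le K_G$. This is the place where the target space $L_1$ is used. To keep some freedom we insert an operator $L$ on $L_2(\nu)$ and study $W_L=RLQ$. For signs $\theta\in\{\pm1\}^n$ let
\[
\psi_\theta=\sum_j\theta_js_j ,
\]
the function that reports the sign of the largest coordinate, twisted by $\theta$.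

\begin{lemma}\label{lem:WL}
Let $L$ be a self-adjoint operator on $L_2(\nu)$ with $L(\varphi\circ g)=(L\varphi)\circ g$ for all $g\in O(n)$.
\begin{enumerate}
\item[(a)] $\pi_1(W_L)\le K_G\max_\theta\|L\psi_\theta\|_2$.
\item[(b)] Suppose that $LQh(y)=\langle b_y,h\rangle$ for a measurable function $(x,y)\mapsto b_y(x)$ with $\int\|b_y\|_\infty\,d\nu(y)<\infty$. Then for every $D\colon E\to L_1(\sigma)$,
\[
\operatorname{tr}(W_LD)=\int\langle b_y,Df_y\rangle\,d\nu(y),\qquad|\operatorname{tr}(W_LD)|\le\|D\|\int\|b_y\|_\infty\,d\nu(y).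
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\pi_1(W_L)\le\|RL\|\,\pi_1(Q)\le K_G\|RL\|$. The $(i,j)$ coordinate of $RL\varphi$ is $\langle L\varphi,s_j\circ g_i\rangle_{L_2(\nu)}$, and the $\ell_1$-norm of a vector $(c_j)$ is $\max_\theta\sum_j\theta_jc_j$. Hence
\[
\|RL\varphi\|=\max_{i,\theta}\langle L\varphi,\psi_\theta\circ g_i\rangle=\max_{i,\theta}\langle\varphi,(L\psi_\theta)\circ g_i\rangle\le\|\varphi\|_2\max_\theta\|L\psi_\theta\|_2,
\]
because composition with $g_i$ preserves the norm of $L_2(\nu)$.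

(b) The operator $W_LD$ on $E$ is the integral of the rank-one operators $f\mapsto\langle b_y,Df\rangle f_y$, whose traces $\langle b_y,Df_y\rangle$ are bounded in modulus by $\|b_y\|_\infty\|D\|$.
\end{proof}

The bound in (a) depends neither on $M$ nor on the rotations $g_i$. This is where the structure of $E$ is used: the outer $\ell_\infty$-norm lets us estimate one block at a time, and all blocks look alike up to a rotation.

\medskip
\noindent\textbf{First test: $L$ is the identity.} Here $b_y=\operatorname{sgn}\langle\cdot,y\rangle$, so (A) holds. Since $\langle b_y,V\hat y\rangle=1$, \eqref{eq:lift} gives $\operatorname{tr}(W_LT_n)\ge1-2\sqrt\eta$, which is (B). But $|\psi_\theta|=1$ almost everywhere, so Lemma~\ref{lem:WL}(a) yields only $\pi_1(W_L)\le K_G$, and \eqref{eq:plan} is empty when $\gamma_\infty(S)\ge1/K_G$.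

\medskip
\noindent\textbf{Second test: the linear part.} The operator $T_n$ produces linear functions only, so one may hope that only the linear part of the test matters for (B). Let $\Lambda$ be the orthogonal projection of $L_2(\nu)$ onto the span of the orthonormal functions $y_1,\dots,y_n$. This span is invariant under rotations, so $\Lambda$ commutes with them. Let $z$ have law $\nu$.

\emph{The kernel.} For $|x|=1$ the variable $z_j-x_j\langle x,z\rangle$ is centered and independent of $\langle x,z\rangle$, so $\mathbb{E}[z_j\operatorname{sgn}\langle x,z\rangle]=\sqrt{2/\pi}\,x_j$. By Fubini's theorem $\Lambda Qh(y)=\langle b_y,h\rangle$ with $b_y(x)=\sqrt{2/\pi}\,\langle x,y\rangle$.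

\emph{Property \textup{(B)} holds up to a constant.} From $\int x_jx_l\,d\sigma=\delta_{jl}/n$ and \eqref{eq:kappa} we get $\langle b_y,Vv\rangle=\sqrt{2/\pi}\,\langle y,v\rangle/(n\kappa_n)=\frac1n\mathbb{E}|z|\,\langle y,v\rangle$. By \eqref{eq:inner} and \eqref{eq:kappa}, for $\eta<\frac12$,
\[
\operatorname{tr}(W_\Lambda T_n)=\frac{\mathbb{E}|z|}n\;\mathbb{E}\big[|y|\,\langle\hat y,Uf_y\rangle\big]\ge(1-2\eta)\frac{(\mathbb{E}|z|)^2}n\ge\frac2\pi(1-2\eta).
\]

\emph{Property \textup{(C)} holds.} For $j\ne l$, changing the sign of $z_l$ preserves the law of $z$ and the value of $s_j(z)$, so $\mathbb{E}[s_j(z)z_l]=0$. By symmetry $\mathbb{E}[s_l(z)z_l]=\frac1n\mathbb{E}\|z\|_\infty$. Hence $\Lambda\psi_\theta$ has the coefficients $\theta_l\,\mathbb{E}\|z\|_\infty/n$, and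
\begin{equation}\label{eq:linear}
\|\Lambda\psi_\theta\|_2=\frac{\mathbb{E}\|z\|_\infty}{\sqrt n}\le\sqrt{\frac{2\log(2n)}n}.
\end{equation}
The inequality follows from $e^{\lambda\mathbb{E}\|z\|_\infty}\le\mathbb{E}\sum_j(e^{\lambda z_j}+e^{-\lambda z_j})=2ne^{\lambda^2/2}$ with $\lambda=\sqrt{2\log(2n)}$.

Lemma~\ref{lem:duality} with $S=T_n$ now gives, without any use of (A),
\[
\gamma_\infty(T_n)\ \ge\ \frac{2(1-2\eta)}{\pi K_G}\sqrt{\frac n{2\log(2n)}} .
\]
So $T_n$ itself factors badly through $\ell_\infty^k$, and the reason is visible in \eqref{eq:linear}: for large $n$ the functions $\psi_\theta$, which encode the preimages $f_y$, are almost orthogonal to linear functions. This is an effect of high dimension. For $n=2$ one has $\psi_\theta(z)=\operatorname{sgn}(\theta_1z_1+\theta_2z_2)$ almost everywhere, because the term of larger modulus determines the sign of the sum, and then $\|\Lambda\psi_\theta\|_2=\sqrt{2/\pi}$.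

\emph{Property \textup{(A)} is lost.} Now $\int\|b_y\|_\infty\,d\nu=\sqrt{2/\pi}\,\mathbb{E}|y|\ge\frac2\pi\sqrt n$, so Lemma~\ref{lem:WL}(b) controls perturbations $D=T_n-S$ only when $\|D\|$ is of order $n^{-1/2}$. Property (ii) allows perturbations of fixed size.

\section{Gaussian noise}\label{sec:noise}

We need an operator $L$ that maps functions bounded by $1$ to functions bounded by $1$, as the identity does, nearly preserves linear functions, and nearly annihilates the $\psi_\theta$. An averaging operator has the first property, and averaging over a Gaussian perturbation of $y$ has the other two: a small perturbation changes linear functions by a factor close to $1$, but in high dimension it moves the position $j(z)$ of the largest coordinate.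

For $\rho\in(0,1)$ the \emph{Ornstein--Uhlenbeck (Mehler) operator} on $L_2(\nu)$ is
\[
N_\rho\varphi(y)=\mathbb{E}\,\varphi\big(\rho y+\sqrt{1-\rho^2}\,\xi\big),\qquad\xi\text{ with law }\nu.
\]
Call $(z,z')$ an \emph{$r$-correlated pair} if the pairs $(z_j,z_j')$, $j\le n$, are independent and each consists of two standard normal variables with correlation $r$. If $z,\xi$ are independent with law $\nu$, then $(z,rz+\sqrt{1-r^2}\,\xi)$ is such a pair, so $\langle\varphi,N_r\psi\rangle=\mathbb{E}\,\varphi(z)\psi(z')$. We use the following facts. The operator $N_\rho$ is a contraction (Cauchy--Schwarz in the last formula) and is self-adjoint, because $(z,z')$ and $(z',z)$ have the same law. It commutes with rotations, because $g\xi$ has law $\nu$. Finally $N_\rho N_\rho=N_{\rho^2}$, because $\rho(\rho y+\sqrt{1-\rho^2}\,\xi)+\sqrt{1-\rho^2}\,\xi'$, with $\xi'$ an independent copy of $\xi$, has the law of $\rho^2y+\sqrt{1-\rho^4}\,\xi$.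

Fix $\rho\in(0,1)$ and let $W=W_{N_\rho}=RN_\rho Q$. By Fubini's theorem $N_\rho Qh(y)=\langle b_y,h\rangle$ with
\[
b_y(x)=\mathbb{E}_\xi\operatorname{sgn}\big\langle x,\rho y+\sqrt{1-\rho^2}\,\xi\big\rangle,\qquad|b_y|\le1 .
\]
So (A) holds by Lemma~\ref{lem:WL}(b). The next lemma is (B): the noise costs a factor $\rho$, which is what $N_\rho$ does to a linear function. The function $y\mapsto\hat y_1/\kappa_n$ that appears is not linear, but it is close to $\sqrt{\pi/2}\,y_1$ because $|y|$ is concentrated.

\begin{lemma}\label{lem:trace}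
$\operatorname{tr}(WT_n)\ge\rho-\sqrt{\pi/n}-2\sqrt\eta$.
\end{lemma}

\begin{proof}
Since $|b_y|\le1$ and $V$ is isometric, \eqref{eq:lift} gives $|\langle b_y,VUf_y\rangle-\langle b_y,V\hat y\rangle|\le2\sqrt\eta$. By Lemma~\ref{lem:WL}(b) it suffices to show that $\tau=\int\langle b_y,V\hat y\rangle\,d\nu(y)$ satisfies $|\tau-\rho|\le\sqrt{\pi/n}$. By Fubini's theorem,
\[
\tau=\frac1{\kappa_n}\int\mathbb{E}_{y,\xi}\Big[\langle x,\hat y\rangle\operatorname{sgn}\big\langle x,\rho y+\sqrt{1-\rho^2}\,\xi\big\rangle\Big]d\sigma(x).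
\]
The law of $(y,\xi)$ is invariant under a simultaneous rotation, so the expectation does not depend on $x$, and we take $x=e_1$. Thus $\tau=\kappa_n^{-1}\mathbb{E}[\hat y_1\operatorname{sgn}\zeta]$, where $\zeta=\rho y_1+\sqrt{1-\rho^2}\,\xi_1$ is standard normal. The variable $y_1-\rho\zeta$ is centered and uncorrelated with $\zeta$, hence independent of it, so $\sqrt{\pi/2}\;\mathbb{E}[y_1\operatorname{sgn}\zeta]=\sqrt{\pi/2}\;\rho\,\mathbb{E}|\zeta|=\rho$. Using \eqref{eq:kappa}, $y_1=|y|\hat y_1$ and the independence of $\hat y$ and $|y|$,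
\[
|\tau-\rho|\le\mathbb{E}\Big|\frac{\hat y_1}{\kappa_n}-\sqrt{\frac\pi2}\,y_1\Big|=\sqrt{\frac\pi2}\;\mathbb{E}|\hat y_1|\;\mathbb{E}\big|\mathbb{E}|y|-|y|\big|=\frac{\mathbb{E}\big||y|-\mathbb{E}|y|\big|}{\mathbb{E}|y|}.
\]
Since $\operatorname{Var}(y_1^2)=2$,
\[
\operatorname{Var}|y|\le\mathbb{E}\big(|y|-\sqrt n\big)^2=\mathbb{E}\frac{(|y|^2-n)^2}{(|y|+\sqrt n)^2}\le\frac{2n}n=2 .
\]
By \eqref{eq:kappa} the quotient is at most $\sqrt2/\sqrt{2n/\pi}=\sqrt{\pi/n}$.
\end{proof}

For (C), let $\delta_n(r)=\mathbb{P}\big(j(z)=j(z')\big)$ for an $r$-correlated pair $(z,z')$: the probability that the position of the largest coordinate survives the noise.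

\begin{lemma}\label{lem:pi}
$\pi_1(W)\le K_G\,\delta_n(\rho^2)^{1/2}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:WL}(a) we have to bound $\|N_\rho\psi_\theta\|_2$. With $(z,z')$ a $\rho^2$-correlated pair,
\[
\|N_\rho\psi_\theta\|_2^2=\langle\psi_\theta,N_{\rho^2}\psi_\theta\rangle=\sum_{j,l}\theta_j\theta_l\,\mathbb{E}[s_j(z)s_l(z')].
\]
Let $j\ne l$. Replacing $(z_j,z_j')$ by $(-z_j,-z_j')$ preserves the law of $(z,z')$ and the indices $j(z),j(z')$, which depend only on absolute values. It changes the sign of $s_j(z)$ and leaves $s_l(z')$ unchanged. So the off-diagonal terms vanish, whatever the signs $\theta$, and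
$\|N_\rho\psi_\theta\|_2^2\le\sum_j\mathbb{P}\big(j(z)=j(z')=j\big)=\delta_n(\rho^2)$.
\end{proof}

It remains to see that $\delta_n(r)\to0$ for fixed $r<1$. The maximum $\|z\|_\infty$ is rarely much below $\sqrt{2\log n}$. If the same index $j$ carries the maximum of $z$ and of $z'$, then $|z_j|$ and $|z_j'|$ both reach this level, which for a given $j$ has probability about $n^{-2/(1+r)}$. For $r<1$ this beats the number $n$ of indices.

\begin{lemma}\label{lem:delta}
Let $r\in(0,1)$ and $\frac{1+r}2<a<1$. Then $\delta_n(r)\le5\,n^{1-2a/(1+r)}$ for all sufficiently large $n$. In particular $\delta_n(r)\to0$ as $n\to\infty$.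
\end{lemma}

\begin{proof}
Let $t=\sqrt{2a\log n}$, let $\zeta$ be standard normal and $p=\mathbb{P}(|\zeta|\ge t)$. If $j(z)=j(z')=j$, then $\|z\|_\infty<t$, or $\|z'\|_\infty<t$, or both $|z_j|\ge t$ and $|z_j'|\ge t$. Each of the first two events has probability $(1-p)^n\le e^{-np}$. In the third case $|z_j+z_j'|\ge2t$ if the signs agree and $|z_j-z_j'|\ge2t$ if they differ. The variables $z_j\pm z_j'$ are centered normal with variance $2\pm2r\le2+2r$, and $\mathbb{P}(|\zeta|\ge s)\le2e^{-s^2/2}$, so each of these two events has probability at most $2e^{-t^2/(1+r)}=2n^{-2a/(1+r)}$. Summing over $j$,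
\[
\delta_n(r)\le2e^{-np}+4\,n^{1-2a/(1+r)} .
\]
For $t\ge1$,
\[
p\ge\sqrt{\frac2\pi}\int_t^{t+1/t}e^{-u^2/2}\,du\ge\sqrt{\frac2\pi}\;\frac1t\,e^{-(t+1/t)^2/2}\ge\sqrt{\frac2\pi}\;e^{-3/2}\,\frac{n^{-a}}t .
\]
Since $a<1$, $np$ grows faster than some positive power of $n$, so $2e^{-np}$ decays faster than every power of $n$. The exponent $1-2a/(1+r)$ is negative because $2a>1+r$.
\end{proof}

Inserting Lemmas~\ref{lem:trace} and~\ref{lem:pi} into \eqref{eq:plan} gives the inequality on which everything else rests.

\begin{proposition}\label{prop:key}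
For every $S\colon E\to L_1(\sigma)$ and every $\rho\in(0,1)$,
\begin{equation}\label{eq:key}
\|T_n-S\|\ \ge\ \rho-\sqrt{\pi/n}-2\sqrt\eta-K_G\,\gamma_\infty(S)\,\delta_n(\rho^2)^{1/2}.
\end{equation}
\end{proposition}

Both ends of the range of $\rho$ degenerate: for $\rho=1$ there is no noise and $\delta_n=1$, and as $\rho\to0$ the main term disappears. To exclude approximants at distance $\varepsilon$ we need $\rho>\varepsilon$, and the best decay of $\delta_n(\rho^2)$ comes from $\rho$ close to $\varepsilon$. This trade-off produces the exponent in Theorem~\ref{thm:quant}.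

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:quant}}\label{sec:proofs}

Call \emph{admissible} the following data: an integer $n_0\ge2$ and, for $n\ge n_0$, numbers $\eta_n\in(0,1)$ with $\eta_n\to0$, strictly increasing integers $M_n\ge n$, and rotations satisfying \eqref{eq:rot} with $\eta=\eta_n$, $M=M_n$. Admissible data exist by Lemma~\ref{lem:rotations}, which allows every large $M$. Let $E_n=\ell_\infty^{M_n}(\ell_1^n)$ and let $T_n=VU\colon E_n\to L_1(\sigma)$ be the operators of Section~\ref{sec:operators}. The measure $\sigma$ is a nonatomic Borel probability measure on a compact metric space; such a measure space is isomorphic modulo null sets to $[0,1]$ with Lebesgue measure, and we identify $L_1(\sigma)$ isometrically with $L_1$.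

For $M_n\le m<M_{n+1}$ we have $m\ge M_n\ge n$. Let $P\colon\ell_\infty^m(\ell_1^m)\to E_n$ be the projection onto the coordinates $i\le M_n$, $j\le n$, and let $J\colon E_n\to\ell_\infty^m(\ell_1^m)$ be the inclusion, so that $\|P\|=\|J\|=1$ and $PJ=\mathrm{id}$. Put $T^{(m)}=T_nP$, and $T^{(m)}=0$ for $m<M_{n_0}$. For every $S\colon\ell_\infty^m(\ell_1^m)\to L_1$ we have $(T^{(m)}-S)J=T_n-SJ$ and $\gamma_\infty(SJ)\le\gamma_\infty(S)$, so \eqref{eq:key} gives
\begin{equation}\label{eq:keym}
\|T^{(m)}-S\|\ \ge\ \rho-\sqrt{\pi/n}-2\sqrt{\eta_n}-K_G\,\gamma_\infty(S)\,\delta_n(\rho^2)^{1/2}\qquad(M_n\le m<M_{n+1}).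
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We prove the theorem for arbitrary admissible data.

(1) We have $T^{(m)}=V(UP)$ with $\|V\|,\|UP\|\le1$ and $H_m=\ell_2^n$; for $m<M_{n_0}$ take both factors to be zero. Suppose that $BT^{(m)}A=\mathrm{id}_{\ell_1^k}$ with $\|A\|\,\|B\|\le C$. Then $T^{(m)}\ne0$, and $\mathrm{id}_{\ell_1^k}=\beta\alpha$ with $\alpha=UPA\colon\ell_1^k\to\ell_2^n$, $\beta=BV\colon\ell_2^n\to\ell_1^k$ and $\|\alpha\|\,\|\beta\|\le C$. Let $(u_l)$ be the unit vectors of $\ell_1^k$ and $(\theta_l)$ independent random signs. In a Hilbert space $\mathbb{E}|\sum_l\theta_lv_l|^2=\sum_l|v_l|^2$, so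
\[
k=\mathbb{E}\Big\|\sum_l\theta_lu_l\Big\|_1\le\|\beta\|\;\mathbb{E}\Big|\sum_l\theta_l\,\alpha u_l\Big|\le\|\beta\|\Big(\sum_l|\alpha u_l|^2\Big)^{1/2}\le C\sqrt k .
\]
Thus $k\le C^2$, and no constant $C$ serves for all $k$.

(2) Fix $C$ and $\rho\in(0,1)$. As $m\to\infty$ also $n\to\infty$, and by Lemma~\ref{lem:delta} the right side of \eqref{eq:keym} is at least $\rho-o(1)$, uniformly over all $S$ with $\gamma_\infty(S)\le C$. Since $\rho<1$ is arbitrary, the lower limit of the infimum in (2) is at least $1$, and $S=0$ shows that the infimum is at most $1$. Given $\varepsilon<1$ and $C$, a product $BA$ as in (ii) has $\gamma_\infty(BA)\le C$, so $\|T^{(m)}-BA\|>\varepsilon$ once $m$ is large.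
\end{proof}

The number $M_n$ of blocks does not occur in \eqref{eq:keym}, but it determines the relation between $n$ and $m$. For Theorem~\ref{thm:quant} we need $M_n=n^{1+o(1)}$, and the law of large numbers has to be replaced by concentration of measure. Recall that $\|\xi\|_{\psi_2}=\inf\{t>0:\mathbb{E}e^{\xi^2/t^2}\le2\}$. We use two facts, with absolute constants $C_0,c>0$. \emph{L\'evy concentration} \cite[Theorem~5.1.3]{V}: if $F$ is $1$-Lipschitz on $S^{n-1}$ and $x$ has law $\sigma$, then $\|F(x)-\mathbb{E}F(x)\|_{\psi_2}\le C_0/\sqrt n$. \emph{Hoeffding's inequality for sub-Gaussian variables}: if $\xi_1,\dots,\xi_M$ are independent and centered with $\|\xi_i\|_{\psi_2}\le K$, then $\mathbb{P}(|\frac1M\sum_i\xi_i|>s)\le2e^{-cMs^2/K^2}$.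

\begin{lemma}\label{lem:small}
For all large $n$, \eqref{eq:rot} can be achieved with $M_n=n\lceil\log n\rceil^4$ and $\eta_n=1/\log n$.
\end{lemma}

\begin{proof}
Write $M=M_n$, $\eta=\eta_n$, and let $g_i$ be independent with the Haar distribution. Fix $v\in S^{n-1}$ and apply the two facts to $\xi_i=\|g_iv\|_\infty-\mu_n$ with $K=C_0/\sqrt n$ and $s=\eta\mu_n/2$. Since $n\mu_n^2\ge n\kappa_n^2\ge2/\pi$ by \eqref{eq:kappa}, the exponent satisfies
\[
\frac{cMs^2}{K^2}=\frac{c\,Mn\,\eta^2\mu_n^2}{4C_0^2}\ge c_1M\eta^2\ge c_1n\log^2n,\qquad c_1=\frac c{2\pi C_0^2}.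
\]
A maximal $\epsilon$-separated subset of $S^{n-1}$ is an $\epsilon$-net, and it has at most $(1+2/\epsilon)^n$ points, because the balls of radius $\epsilon/2$ around them are disjoint and lie in the ball of radius $1+\epsilon/2$. For $\epsilon=\eta\mu_n/4$ this is at most $(1+8\sqrt{\pi n/2}\,\log n)^n\le e^{C_1n\log n}$ with an absolute constant $C_1$. The probability that the deviation exceeds $\eta\mu_n/2$ at some point of the net is at most $2e^{C_1n\log n-c_1n\log^2n}<1$ for large $n$, and we conclude as in the proof of Lemma~\ref{lem:rotations}.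
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
\emph{Lower bound.} The data of Lemma~\ref{lem:small} are admissible for $n_0$ large, so the resulting $T^{(m)}$ satisfy Theorem~\ref{thm:main}. From $M_n\le m<M_{n+1}$ and $\log M_n/\log n\to1$, $\log M_{n+1}/\log n\to1$ we get $\log n/\log m\to1$. Let $\varepsilon\in[0,1)$, $\rho\in(\varepsilon,1)$ and $\frac{1+\rho^2}2<a<1$. For large $m$ we have $\sqrt{\pi/n}+2\sqrt{\eta_n}\le(\rho-\varepsilon)/2$ and Lemma~\ref{lem:delta} applies with $r=\rho^2$. Then \eqref{eq:keym} shows that every $S$ with $\|T^{(m)}-S\|\le\varepsilon$ satisfies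
\[
\gamma_\infty(S)\ge\frac{\rho-\varepsilon}{2K_G}\,\delta_n(\rho^2)^{-1/2}\ge\frac{\rho-\varepsilon}{2\sqrt5\,K_G}\;n^{\frac a{1+\rho^2}-\frac12}.
\]
Hence the lower limit in the theorem is at least $\frac a{1+\rho^2}-\frac12$. Letting $a\to1$ and then $\rho\to\varepsilon$ gives $\frac1{1+\varepsilon^2}-\frac12=\frac{1-\varepsilon^2}{2(1+\varepsilon^2)}$.

\emph{Upper bound.} Let $r_1,\dots,r_m$ be the coordinate functions on $\Omega=\{\pm1\}^m$ with the uniform probability. The map $\ell_1^m\to\ell_\infty(\Omega)$, $e_j\mapsto r_j$, is isometric, since $\max_\Omega|\sum_ja_jr_j|=\sum_j|a_j|$. By orthonormality of the $r_j$ the map $h\mapsto(\mathbb{E}[hr_j])_j$ is a left inverse, and for suitable signs $\theta_j$,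
\[
\sum_j|\mathbb{E}[hr_j]|=\mathbb{E}\Big[h\sum_j\theta_jr_j\Big]\le\|h\|_\infty\Big(\mathbb{E}\Big|\sum_j\theta_jr_j\Big|^2\Big)^{1/2}=\sqrt m\,\|h\|_\infty .
\]
Applying these maps in each block factors the identity of $\ell_\infty^m(\ell_1^m)$ through $\ell_\infty^{m2^m}$ with constant $\sqrt m$. Hence $\gamma_\infty(S)\le\sqrt m\,\|S\|$ for every $S$. Taking $S=T^{(m)}$, the infimum in the theorem is at most $\sqrt m$ for every $\varepsilon$, so no exponent larger than $\frac12$ is possible.
\end{proof}

\section{A closed ideal of operators on $(\bigoplus_k\ell_1^k)_{c_0}$}\label{sec:ideals}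

We prove Corollary~\ref{cor:ideals}. Elements of $X$ are sequences $(x_k)$ with $x_k\in\ell_1^k$, $\|x_k\|\to0$, normed by $\sup_k\|x_k\|$; the same holds for $Z$ with $\ell_2^k$.

\medskip
\noindent\textbf{Ideals and the inclusion.} The set $\mathcal{G}_Y(X)$ is closed under multiplication by scalars and by elements of $\mathcal{B}(X)$ on either side. A sum $B_1A_1+B_2A_2$ factors through $Y\oplus Y$, so $\mathcal{G}_Y(X)$ is closed under sums if the identity of $Y\oplus Y$ factors through $Y$. For $Y=c_0$ use even and odd coordinates. For $Y=Z$ put the two copies of $\ell_2^k$ into the first $k$ coordinates of $\ell_2^{2k}$ and of $\ell_2^{2k+1}$, and project back coordinatewise. So both sets are ideals, and the closure of an ideal is a closed ideal. The first coordinates of the summands form a complemented copy of $c_0$ in $Z$, so $\mathcal{G}_{c_0}(X)\subset\mathcal{G}_Z(X)$.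

\medskip
\noindent\textbf{The ideal $\overline{\mathcal{G}_Z}(X)$ is proper.} Otherwise some $BA\in\mathcal{G}_Z(X)$ has distance less than $1$ from $\mathrm{id}_X$ and is invertible. With $B'=(BA)^{-1}B$ we have $B'A=\mathrm{id}_X$, so $A^*B'^*=\mathrm{id}_{X^*}$, and $B'^*$ embeds $X^*=(\bigoplus_k\ell_\infty^k)_{\ell_1}$ isomorphically into $Z^*=(\bigoplus_k\ell_2^k)_{\ell_1}$. The map $v\mapsto\sqrt{\pi/2}\,\langle\cdot,v\rangle$ embeds $\ell_2^k$ isometrically into $L_1$ of the Gaussian measure on $\mathbb{R}^k$, so $Z^*$ embeds isometrically into a space $L_1(\mu)$, with $\mu$ the measure on the disjoint union. We obtain $\iota\colon X^*\to L_1(\mu)$ and $D<\infty$ with $\|x^*\|\le\|\iota x^*\|\le D\|x^*\|$. This contradicts the cotype~$2$ property of $L_1(\mu)$, which we spell out. For a sum $\Sigma=\sum_l\theta_la_l$ with independent random signs, $\mathbb{E}\Sigma^4\le3(\mathbb{E}\Sigma^2)^2$ and H\"older's inequality $\mathbb{E}\Sigma^2\le(\mathbb{E}|\Sigma|)^{2/3}(\mathbb{E}\Sigma^4)^{1/3}$ give Khintchine's inequality $(\sum_la_l^2)^{1/2}\le\sqrt3\,\mathbb{E}|\Sigma|$.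 Let $u_1,\dots,u_k$ be the unit vectors of $\ell_\infty^k\subset X^*$. By the triangle inequality for the integral of an $\ell_2^k$-valued function,
\[
\sqrt k\le\Big(\sum_l\|\iota u_l\|^2\Big)^{1/2}\le\int\Big(\sum_l|\iota u_l|^2\Big)^{1/2}d\mu\le\sqrt3\;\mathbb{E}\Big\|\iota\sum_l\theta_lu_l\Big\|\le\sqrt3\,D ,
\]
which fails for large $k$.

\medskip
\noindent\textbf{The first inclusion is strict.} Take admissible data and write $T_n=V_nU_n\colon E_n\to L_1(\sigma)$, $n\ge n_0$. We place the $T_n$ on a diagonal of $X$, and for this their ranges must first be moved into finite-dimensional $\ell_1$-spaces.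

Partition $S^{n-1}$ into finitely many Borel sets of diameter at most $\kappa_n/n$, discard those of measure zero, and let $\mathcal{E}_n$ be the conditional expectation with respect to the remaining $d_n$ sets. It is a contraction on $L_1(\sigma)$, and the normalized indicator functions identify its range isometrically with $\ell_1^{d_n}$. For $|v|\le1$ the function $V_nv$ is $\kappa_n^{-1}$-Lipschitz, so it varies by at most $1/n$ on each set, and $\|\mathcal{E}_nV_n-V_n\|\le1/n$. Put $\widetilde T_n=\mathcal{E}_nT_n\colon E_n\to\ell_1^{d_n}$; then $\|\widetilde T_n\|\le1$ and $\|\widetilde T_n-T_n\|\le1/n$.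

Choose pairwise disjoint sets $D_n$, each consisting of $M_n$ indices $k\ge n$. Placing the blocks of $E_n$ into the first $n$ coordinates of the summands $\ell_1^k$, $k\in D_n$, defines norm-one maps $J_n\colon E_n\to X$ and $P_n\colon X\to E_n$ with $P_nJ_n=\mathrm{id}$, $P_nJ_{n'}=0$ for $n\ne n'$, and $\|P_nx\|\le\sup_{k\ge n}\|x_k\|\to0$ for every $x\in X$. Choose distinct indices $k_n\ge d_n$, and let $I_n\colon\ell_1^{d_n}\to\ell_1^{k_n}\subset X$ be the inclusion and $G_n\colon X\to\ell_1^{d_n}$ the coordinate projection, so that $G_nI_n=\mathrm{id}$ and $G_nI_{n'}=0$ for $n\ne n'$. Define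
\[
\Phi\colon X\to Z,\quad\Phi x=(U_nP_nx)_n;\qquad\Psi\colon Z\to X,\quad\Psi(v_n)=\sum_{n\ge n_0}I_n\mathcal{E}_nV_nv_n,
\]
where the components of $\Phi x$ with $n<n_0$ are zero. Indeed $\Phi x\in Z$ because $|U_nP_nx|\le\|P_nx\|\to0$, and $\Psi(v_n)\in X$ because the terms lie in distinct summands and have norms at most $|v_n|\to0$. Both maps are contractions. So $T=\Psi\Phi=\sum_nI_n\widetilde T_nP_n$ belongs to $\mathcal{G}_Z(X)$, and $G_nTJ_n=\widetilde T_n$.

Suppose that $\|T-BA\|<\frac12$ with $A\colon X\to c_0$, $B\colon c_0\to X$, and let $C=\|A\|\,\|B\|$. Then $\|\widetilde T_n-G_nBAJ_n\|<\frac12$ for every $n$. Let $\Pi_k$ be the projection of $c_0$ onto its first $k$ coordinates, whose range is $\ell_\infty^k$. Since $\Pi_k\to\mathrm{id}$ pointwise and $\dim E_n<\infty$, we have $\Pi_kAJ_n\to AJ_n$ in norm as $k\to\infty$. So for a suitable $k$, depending on $n$, the operator $S_n=G_nB\Pi_kAJ_n$ satisfies $\|\widetilde T_n-S_n\|<\frac12$ and $\gamma_\infty(S_n)\le C$. Viewing $\ell_1^{d_n}$ as a subspace of $L_1(\sigma)$,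 we get $\|T_n-S_n\|\le\frac12+\frac1n$. But \eqref{eq:key} with $\rho=\frac34$ and Lemma~\ref{lem:delta} give $\liminf_n\|T_n-S_n\|\ge\frac34$. This contradiction shows that $T\notin\overline{\mathcal{G}_{c_0}}(X)$ and completes the proof of Corollary~\ref{cor:ideals}.

\section{Complex scalars}\label{sec:complex}

The dichotomy also fails for complex scalars. Define $U,V,Q,R,N_\rho$ by the same formulas on the complex spaces, with the same real rotations $g_i$, and let $\langle b,h\rangle=\int bh\,d\sigma$ be the bilinear pairing.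

\emph{Norms.} For $v=v'+iv''$ with $v',v''\in\mathbb{R}^n$ we have $\|gv\|_\infty\le\|gv'\|_\infty+\|gv''\|_\infty$, $\|Vv\|\le|v'|+|v''|$ and $|v'|+|v''|\le\sqrt2\,|v|$. Hence $\|U\|,\|V\|\le\sqrt2$ and $\|T^{(m)}\|\le2$. The proof that (i) fails is the same, now with $\|\alpha\|\,\|\beta\|\le2C$, and gives $k\le4C^2$.

\emph{The test.} The functions $b_y$ and the vectors $f_y$, $Uf_y$, $\hat y$ are real and unchanged, and $V$ is isometric on real vectors. So \eqref{eq:lift}, Lemma~\ref{lem:WL}(b) and Lemma~\ref{lem:trace} hold as before. In Lemmas~\ref{lem:duality}, \ref{lem:WL}(a) and~\ref{lem:pi} the signs $\theta_j$ are replaced by unimodular complex numbers. The kernel of $N_\rho$ is real and symmetric, so $\int N_\rho\varphi\cdot(\psi_\theta\circ g_i)\,d\nu=\int\varphi\cdot(N_\rho\psi_\theta)\circ g_i\,d\nu$, and $\|N_\rho\psi_\theta\|_2^2=\sum_{j,l}\theta_j\overline{\theta_l}\,\mathbb{E}[s_j(z)s_l(z')]$, where the off-diagonal expectations are the ones shown to vanish in Lemma~\ref{lem:pi}. Thus \eqref{eq:key} holds with the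 complex Grothendieck constant, and (ii) fails as in the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{DJT}
Diestel, Jarchow and Tonge, \emph{Absolutely Summing Operators}.

\bibitem{LOSZ}
Niels Jakob Laustsen, Edward Odell, Thomas Schlumprecht and Andr\'as Zs\'ak, \emph{Dichotomy theorems for random matrices and closed ideals of operators on $\big(\bigoplus_{n=1}^\infty\ell_1^n\big)_{\mathrm{c}_0}$}, arXiv:1009.2923 (2010).

\bibitem{V}
Vershynin, \emph{High-Dimensional Probability}.

\end{thebibliography}
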